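# Acyclic families of 4-sets and connected coverings of triples

## 1. The incidence graph of a family of 4-sets

Fix a finite set $V$ with $n\ge 4$ points. Throughout, a *triple* is a 3-subset of $V$ and a *block* is a 4-subset of $V$; we write $abc$ for $\{a,b,c\}$ and $abcd$ for $\{a,b,c,d\}$. The whole talk turns on one bipartite graph.

**Definition 1.** For a family $\mathcal F$ of blocks, the *incidence graph* $I(\mathcal F)$ has as vertices the blocks of $\mathcal F$ and **all** triples of $V$; each block is joined to the four triples it contains. A *component* of $\mathcal F$ means a connected component of $I(\mathcal F)$. The family is *acyclic* if $I(\mathcal F)$ is a forest.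

A triple in no block of $\mathcal F$ is an isolated vertex. Every component contains a triple, and all four triples of a block lie in one component.

As an example, take $V=\{1,\dots,6\}$ and
$$\mathcal F_6=\{1234,\ 1235,\ 1236,\ 1456,\ 2456,\ 3456\}.$$
The first three blocks share the triple $123$ and have no other triple in common; together they contain the ten triples with at least two points in $\{1,2,3\}$. The last three share $456$ and contain the ten triples with at least two points in $\{4,5,6\}$. So $I(\mathcal F_6)$ is a forest with exactly two components, each a tree with 3 blocks and 10 triples.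

In a forest, the number of components is the number of vertices minus the number of edges. Hence an acyclic family has
$$\kappa=|\mathcal F|+\binom n3-4|\mathcal F|=\binom n3-3|\mathcal F| \tag{1}$$
components. For $\mathcal F_6$ this reads $20-18=2$.

**What the graph is for.** Let $n\ge k\ge r\ge1$. An $(n,k,r)$-*covering* is a family of $k$-subsets of an $n$-set such that each $r$-subset lies in at least one member. Join two members when they have an $r$-subset in common; the covering is *connected* if this graph on its members is connected. $\mathrm{CC}(n,k,r)$ is the minimum size of a connected $(n,k,r)$-covering, and $\mathrm{CC}(n,r)=\mathrm{CC}(n,r+1,r)$. So $\mathrm{CC}(n,3)$ asks: how few 4-sets cover all triples, if one must be able to walk between any two of the 4-sets, each time passing to a 4-set that shares three points with the present one?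

*For $n\ge4$, $\mathcal F$ is a connected $(n,4,3)$-covering if and only if $I(\mathcal F)$ is connected.* If $I(\mathcal F)$ is connected, no triple is isolated (there are at least four triples), so every triple is covered; and a path between two blocks in $I(\mathcal F)$ alternates blocks and triples, so consecutive blocks on it share a triple. Conversely, if every triple is covered and the blocks are linked through common triples, then all blocks lie in one component of $I(\mathcal F)$, and each triple hangs on some block.

A connected graph has at least (number of vertices) $-1$ edges. So a connected covering with $s$ blocks satisfies $4s\ge s+\binom n3-1$, that is,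
$$\mathrm{CC}(n,3)\ \ge\ \mathrm{CC}_1^*(n,3):=\left\lceil\frac{\binom n3-1}{3}\right\rceil. \tag{2}$$

The paper of Chappelon, Knauer, Montejano and Ramírez Alfonsín, "Connected covering numbers", arXiv:1306.5636 (2013), is the source of the conjecture that (2) is an equality for all $n\ge4$, $n\ne5$. Equality is known for $n=4$ and for $6\le n\le 12$. We prove the following.

**Theorem 1.** $\mathrm{CC}(n,3)=\mathrm{CC}_1^*(n,3)$ for all $n\ge4$, $n\ne5$.

**Theorem 2.** For every $n\ge4$, $n\notin\{5,7,8,11\}$, the maximum size of an acyclic family of 4-subsets of an $n$-set is exactly $\lfloor(\binom n3-1)/3\rfloor$, and some such maximum family becomes a minimum connected covering by adding at most one block. For $n\equiv3,4,5\pmod 9$, $n\ne5$, the minimum connected coverings are exactly the families whose incidence graph is a tree.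

**Theorem 3.** $\mathrm{CC}(5,3)=4$. For every $n\ge4$, connected $(n,4,3)$-coverings of size $s$ exist if and only if $\mathrm{CC}(n,3)\le s\le\binom n4$.

In Theorem 1 the values at $n=7,8,11$ will be taken from the known range $6\le n\le12$; every other $n$ is constructed.

## 2. The cases $n=4,5,6$ by hand

**$n=4$.** There is one block, and it contains all four triples: $\mathrm{CC}(4,3)=1=\lceil 3/3\rceil$. The incidence graph is a star, so $\kappa=1$.

**$n=5$.** Write $\bar x$ for the block missing the point $x$, and $\overline{xy}$ for the triple missing $x$ and $y$. The block $\bar x$ contains exactly the triples $\overline{xy}$, $y\ne x$. Three blocks $\bar1,\bar2,\bar3$ pairwise share the distinct triples $\overline{12},\overline{13},\overline{23}$, which gives a 6-cycle in $I$. Hence acyclic families have at most two blocks, and two blocks share only one triple, so the maximum is 2, while $\lfloor(\binom53-1)/3\rfloor=3$. This is why $n=5$ is excluded.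

**$n=6$.** Here $\mathrm{CC}^*_1=\lceil19/3\rceil=7$. The family $\mathcal F_6$ has 6 blocks and two components. The 4-set $1245$ contains $124,125$ from one component and $145,245$ from the other, so adding it makes $I$ connected: $\mathrm{CC}(6,3)=7$. The pattern is: build a forest with very few components, then glue with at most one extra block.

## 3. Good families

We now say which forests suffice. A 4-set *touches* a component if it contains a triple of that component. (In the last example, $1245$ touches both components of $\mathcal F_6$.) If a 4-set $B$ touches $t\ge2$ components of $\mathcal F$, then $B\notin\mathcal F$, and adding $B$ merges these $t$ components into one, lowering the number of components by $t-1$. If $t=4$, the four triples of $B$ lie in four different components, so adding $B$ keeps the family acyclic.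

**Definition 2.** $\mathcal F$ is *good* if it is acyclic, $\kappa\in\{1,2,3\}$ and, when $\kappa=3$, some 4-set touches all three components. An integer $n$ is good if there is a good family on an $n$-set.

By (1), $\kappa\equiv\binom n3\pmod3$, so for a good family $\kappa$ is determined by $n$; call it $\kappa(n)$. Since $\binom{n+9}3=\binom n3+9\binom n2+36n+84\equiv\binom n3\pmod 3$, it depends only on $n\bmod9$. From $\binom n3=1,4,10,20,35,56,84,120,165$ for $n=3,\dots,11$ we get
$$\kappa(n)=1,\,2,\,3\quad\text{for } n\bmod 9\text{ in }\{3,4,5\},\ \{6,7,8\},\ \{0,1,2\}\text{ respectively.}\tag{3}$$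

One fact is used several times. *If $\kappa\ge2$, some two triples that share a pair lie in different components*: any two triples are linked by a chain of triples in which consecutive ones share a pair (exchange one point at a time), and a chain that starts and ends in different components must change component somewhere.

**Lemma 1.** If $n\ge 4$ is good, then $\mathrm{CC}(n,3)=\mathrm{CC}^*_1(n,3)$.

*Proof.* By (2) we need a connected covering of size $\lceil(C-1)/3\rceil$, where $C=\binom n3$. Let $\mathcal F$ be good; $|\mathcal F|=(C-\kappa)/3$ by (1).

If $\kappa=1$, then $I(\mathcal F)$ is connected and $|\mathcal F|=(C-1)/3$.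

If $\kappa=2$, take two triples sharing a pair in different components and add their union, a 4-set touching both components. The size is $(C-2)/3+1=(C+1)/3$, which equals $\lceil(C-1)/3\rceil$ since $C\equiv2\pmod3$.

If $\kappa=3$, add a 4-set touching all three components. The size is $(C-3)/3+1=C/3=\lceil(C-1)/3\rceil$ since $C\equiv0\pmod 3$. $\square$

So Theorem 1 reduces to showing that every $n\ge4$ outside $\{5,7,8,11\}$ is good. We do this by enlarging the point set.

## 4. Attaching blocks along one old triple, and adding one point

The next lemma is the bookkeeping device for every enlargement.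

**Lemma 2.** Let $\mathcal F$ be acyclic on $X$ with $\kappa$ components, and let $V\supseteq X$. Add blocks $B_1,\dots,B_t\subseteq V$ one after another. At time $i$ call a triple *old* if it lies in $X$ or in some $B_j$ with $j<i$, and *new* otherwise. Suppose that every $B_i$ contains at most one old triple. Then:

1. the resulting family on $V$ is acyclic;
2. two triples of $X$ are in the same component at the end if and only if they were at the start;
3. if $B_i$ contains exactly one old triple $\tau$, all triples of $B_i$ are in the component of $\tau$;
4. the final number of components is $\kappa+b+u$, where $b$ is the number of $B_i$ without old triples and $u$ is the number of triples not contained in $X$ that lie in no $B_i$.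

*Proof.* At time $i$ a new triple is in no block present so far, so it is an isolated vertex. Thus the four triples of $B_i$ lie in four different components, at most one of which contains an old triple. (A block already present has four old triples, so $B_i$ is not a repeat.) Joining $B_i$ to one vertex in each of four different trees creates no cycle: this is (1). The merged components include at most one that contains triples of $X$, since all triples of $X$ are old; so no two components with triples of $X$ are ever merged: this is (2). Statement (3) is clear. For (4): a block with one old triple only enlarges the component of that triple by three isolated new triples; a block with no old triple turns four isolated new triples into one additional component. What remains is the $\kappa$ original components, the $b$ additional ones, and the $u$ isolated triples. $\square$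

We write $\sigma\sim\tau$ when the triples $\sigma,\tau$ are in the same component, and use the same letter $C_1,C_2,\dots$ for a component of the old family and its extension.

Recall that a *Steiner triple system* $STS(m)$ is a set of triples on $m$ points such that each pair of points lies in exactly one of them. For example, the triples $\{i,i+1,i+3\}$, $i\in\mathbb Z_7$, form an $STS(7)$, and a single triple is an $STS(3)$. Kirkman's theorem: an $STS(m)$ exists for all $m\equiv1,3\pmod 6$.

**Lemma 3 (one new point).** Let $n\equiv1,3\pmod 6$, $n\ge7$. If $n$ is good, so is $n+1$. More precisely, a good family on $X$ extends to one on $X\cup\{\infty\}$ with the same $\kappa$, and with the same partition of the triples of $X$ into components.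

*Proof.* Add $\infty abc$ for all triples $abc$ of an $STS(n)$ on $X$. The triple $abc$ is old. The triples $\infty ab,\infty ac,\infty bc$ are new, because the pairs $ab,ac,bc$ lie in no other triple of the system. Every triple $\infty ab$ gets covered. So Lemma 2 applies with $b=u=0$. If $\kappa=3$, the 4-set touching the three components still touches them. $\square$

**Where this stops.** The sensible plan is to go on adding one point at a time. Suppose we want every block through the new point $\infty$ to be $\infty abc$ with $abc$ its only old triple, and every $\infty ab$ covered. Then each pair $ab$ of $X$ must lie in exactly one of the triples $abc$, so these form an $STS(n)$. At a point $a$ they pair off the other $n-1$ points, so $n$ is odd; and $3$ divides $\binom n2$, which fails for $n=6k+5$, where $\binom n2=(6k+5)(3k+2)\equiv1\pmod 3$. So this works only from $n\equiv1,3\pmod 6$, and already the step $4\to5$ is closed. The way out is to add two or three points at once: blocks through two new points can absorb the pairs that triangles cannot cover. We use $+3$ from even $n$, which takes the residues $0,2,4$ modulo $6$ to $3,5,1$, and $+1$, which takes $1,3$ to $2,4$. Residue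 $0$ is reached by neither, so we also use $+2$ from residue $4$.

Below, a *triangle decomposition* of a graph is a set of triangles containing each edge exactly once. An $STS(m)$ is a triangle decomposition of $K_m$. We identify a graph on $X$ with its edge set and write $K_X$ for the complete graph on $X$.

## 5. Two new points and a spanning tree

Let $|X|=n\equiv4\pmod6$. The purpose of the next lemma is to let the blocks through both new points form a tree, so that all but the first have exactly one old triple.

**Lemma 4.** Let $\mathcal F$ be acyclic on $X$ with $\kappa$ components, $T$ a spanning tree of $K_X$, and $\mathcal D$ a triangle decomposition of $K_X-T$. On $V=X\cup\{\infty_1,\infty_2\}$ add all $\infty_ixyz$ with $xyz\in\mathcal D$, $i=1,2$, and all $\infty_1\infty_2xy$ with $xy\in T$. The result is acyclic with $\kappa+1$ components: the old ones, extended, and one new component $Z$, which contains all $\infty_ixy$ with $xy\in T$. For $xyz\in\mathcal D$ we have $\infty_ixy\sim xyz$.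

*Proof.* First add the blocks $\infty_ixyz$. The only old triple in each is $xyz$, since each edge of $K_X-T$ lies in only one triangle of $\mathcal D$. This gives the last statement.

Now add the $\infty_1\infty_2xy$, in an order in which $T$ is built up connectedly from one edge. For the first edge, $\infty_1xy$ and $\infty_2xy$ are new because $xy\in T$ is in no triangle of $\mathcal D$, and $\infty_1\infty_2x,\infty_1\infty_2y$ are new because no earlier block contains both new points. So the first block has no old triple; let $Z$ be its component. For each later edge $xy$, with $x$ already reached and $y$ not, the triple $\infty_1\infty_2x$ is old and lies in $Z$, while $\infty_1xy,\infty_2xy,\infty_1\infty_2y$ are new. So all these blocks lie in $Z$.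

Every triple meeting $\{\infty_1,\infty_2\}$ is covered: $\infty_ixy$ according to whether $xy\in T$ or not, and $\infty_1\infty_2x$ because $T$ is spanning. Lemma 2 applies with $b=1$, $u=0$. $\square$

The new component $Z$ is welcome when $\kappa$ is $1$ or $2$. When $\kappa=3$ we get four components and need a block that touches all four. Try $\infty_1abc$ with $abc\in C_1$. We want $\infty_1ab\in Z$, so $ab\in T$; and $\infty_1bc\in C_2$, $\infty_1ac\in C_3$, so $bc$ and $ac$ should lie in triangles $bcd,ace\in\mathcal D$ that belong to $C_2$ and $C_3$. Goodness supplies only a 4-set $abcd$ whose triples $abc,bcd,acd$ are in different components. That would be the choice $e=d$, and it fails: $bcd$ and $acd$ share the edge $cd$, so they cannot both belong to $\mathcal D$. Hence the following stronger condition.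

**Definition 3.** A family is *strongly good* if it is good, $\kappa=3$, and there are distinct points $a,b,c,d,e$ with $abc,\ bcd,\ ace$ in three different components. An integer $n$ is strongly good if such a family exists on an $n$-set.

Lemma 3 also shows: *if $n\equiv1,3\pmod6$, $n\ge7$, is strongly good, so is $n+1$*, because $\kappa$ and the partition of the triples of $X$ are unchanged. An explicit strongly good family, on 9 points, appears at the end of Section 7.

**Lemma 5 (two new points).** Let $n\equiv4\pmod6$.

1. If $n\ge4$ is good with $\kappa=1$, then $n+2$ is good.
2. If $n\ge10$ is good with $\kappa=2$, then $n+2$ is good.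
3. If $n\ge10$ is strongly good, then $n+2$ is good.

*Proof.* Note $n-1\equiv3\pmod 6$, so an $STS(n-1)$ exists. For a point $v\in X$, the star at $v$ is a spanning tree of $K_X$, and an $STS(n-1)$ on $X\setminus\{v\}$ is a triangle decomposition of $K_X$ minus this star.

(1) Use Lemma 4 with the star at any $v$ and any $STS(n-1)$ on $X\setminus\{v\}$. The new family is acyclic with 2 components, hence good. (For $n=4$, $v=4$, $\infty_1=5$, $\infty_2=6$ this is exactly $\mathcal F_6$.)

(2) Choose $vab\in C_1$ and $abc\in C_2$, two triples sharing a pair in different components. Take $T$ to be the star at $v$ and $\mathcal D$ an $STS(n-1)$ on $X\setminus\{v\}$ containing $abc$ (rename the points of any such system). Lemma 4 gives three components $C_1,C_2,Z$. The 4-set $\infty_1vab$ touches all three: $\infty_1va\in Z$ as $va\in T$; $vab\in C_1$; and $\infty_1ab\sim abc\in C_2$. So the family is good.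

(3) Let $abc\in C_1$, $bcd\in C_2$, $ace\in C_3$, and pick $v\in X\setminus\{a,b,c,d,e\}$. Since $n-1\ge9$, an $STS(n-1)$ has two triples meeting in one point; rename points to get a system $\mathcal S$ on $X\setminus\{v\}$ containing $bcd$ and $ace$. Let $abq$ be its triple through $ab$. Then $q\notin\{c,d,e\}$: if $q=c$ or $q=d$, then $abq$ and $bcd$ would be different triples sharing the pair $bq$; if $q=e$, then $abe$ and $ace$ would share $ae$.

The star at $v$ does not contain $ab$, so we modify it. Put
$$\mathcal D=(\mathcal S\setminus\{abq\})\cup\{vbq\}.$$
The pair $bq$ is now covered by $vbq$ only, so no pair is covered twice. The uncovered pairs are $ab$, $aq$ and the $vx$ with $x\ne v,b,q$. They form a spanning tree $T$: a star joining $v$ to all points except $b,q$ (in particular to $a$), with $b$ and $q$ attached to $a$. Lemma 4 gives four components $C_1,C_2,C_3,Z$. The block $\infty_1abc$ contains $\infty_1ab\in Z$ (as $ab\in T$), $abc\in C_1$, $\infty_1bc\sim bcd\in C_2$ and $\infty_1ac\sim ace\in C_3$, where we use that $bcd,ace\in\mathcal D$. It touches four components, so adding it gives an acyclic family with $\kappa=1$. $\square$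

## 6. Three new points and rooted forests

Let $|X|=n$ be even, $Y=\{y_1,y_2,y_3\}$, $V=X\cup Y$. The aim is to attach all triples meeting $Y$, except $Y$ itself, to old components. Then $Y$ is one extra isolated component, and the 4-set $Y\cup\{p\}$ can later be used as glue.

For odd $n-1$ the pairs of $X$ cannot be decomposed into triangles, so for each $i$ we leave out a set $F_i$ of pairs, decompose the rest into triangles $abc$, and use the blocks $y_iabc$. For $ab\in F_i$ the triple $y_iab$ must come from a block $y_iy_jab$, whose triples are
$$y_iab,\quad y_jab,\quad y_iy_ja,\quad y_iy_jb .$$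
Exactly one of these should be old. There are two ways: either $y_jab$ is old because $ab$ lies in a triangle for $j$ (so $ab\in F_i\setminus F_j$), or one of $y_iy_ja,y_iy_jb$ is old from an earlier block with the same $y_iy_j$ (then $ab\in F_i\cap F_j$). If the pairs used with $y_iy_j$ form a forest, each tree starts with one edge of the first kind, its root, and grows by edges of the second kind. This explains the next definition. We write $G_{ij}=G_{ji}$, and $\{i,j,k\}=\{1,2,3\}$.

**Definition 4.** Let $G_{12},G_{13},G_{23}$ be forests on the vertex set $X$ without isolated vertices. In each component of $G_{ij}$ choose one *root* edge and color it $i$ or $j$. Let $F_i$ be the set of edges that are non-root edges of $G_{ij}$ or $G_{ik}$, or root edges colored $i$. These edges of $G_{ij}$ (or $G_{ik}$) are said to be *contributed* to $F_i$ by $G_{ij}$ (or $G_{ik}$). The system is *admissible* if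

* (a) each edge of $F_i$ is contributed by exactly one of $G_{ij},G_{ik}$;
* (b) a root edge of $G_{ij}$ colored $i$ is not in $F_j$, and a root edge of $G_{ij}$ colored $j$ is not in $F_i$;
* (c) $K_X-F_i$ has a triangle decomposition $\mathcal D_i$, for $i=1,2,3$.

The simplest example: the $G_{ij}$ are three pairwise disjoint perfect matchings, every edge is a root, and the edges of $G_{12},G_{23},G_{13}$ are colored $1,2,3$. Then $F_1=G_{12}$, $F_2=G_{23}$, $F_3=G_{13}$; (a) holds because $G_{13},G_{12},G_{23}$ contribute nothing to $F_1,F_2,F_3$ respectively, and (b) holds by disjointness. Condition (c) is discussed in Section 7.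

**Lemma 6.** Let $\mathcal F$ be acyclic on $X$ with $\kappa$ components. Given an admissible system, add all $y_iabc$ with $abc\in\mathcal D_i$ and all $y_iy_jab$ with $ab\in G_{ij}$. The resulting family on $V$ is acyclic with $\kappa+1$ components: the old ones, extended, and the isolated triple $Y$. Moreover, if $ab$ is the root edge, colored $i$, of a component $K$ of $G_{ij}$, and $abc\in\mathcal D_j$ is the triangle on $ab$, then all $y_iy_jx$ with $x\in K$, and also $y_iab$, lie in the component of $abc$.

*Proof.* **Step 1: the blocks with one new point.** Add all $y_iabc$ with $abc\in\mathcal D_i$. The only old triple in each is $abc$, because each pair lies in at most one triangle of $\mathcal D_i$.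

**Step 2: an observation that yields new triples.** *If $ab\in F_i$ is contributed by $G_{ij}$, then the only added block containing $y_iab$ is $y_iy_jab$.* Since $ab\in F_i$, no triangle of $\mathcal D_i$ contains $ab$. The only other candidate is $y_iy_kab$ with $ab\in G_{ik}$. If $ab$ is a non-root edge of $G_{ik}$ or a root colored $i$, it is contributed to $F_i$ by both graphs, against (a). If it is a root of $G_{ik}$ colored $k$, then (b) says $ab\notin F_i$, a contradiction.

**Step 3: the blocks with two new points.** Treat the components $K$ of the three forests one by one. Let $ab$ be the root of $K\subseteq G_{ij}$, colored $i$, and add $y_iy_jab$ first. By (b), $ab\notin F_j$, so $ab$ lies in a triangle $abc\in\mathcal D_j$ and $y_jab$ is old, with $y_jab\sim abc$. The triple $y_iab$ is new by Step 2, as $ab\in F_i$ is contributed by $G_{ij}$. The triples $y_iy_ja,y_iy_jb$ are new: they could only have been covered by blocks $y_iy_jax$ or $y_iy_jbx$ from earlier edges of $G_{ij}$ at $a$ or $b$, which would belong to $K$, but $ab$ is the first edge of $K$. So there is exactly one old triple, and all triples of this block join the component of $abc$.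

Add the other edges of $K$ in an order in which the tree grows connectedly, so that each edge $bc$ meets the earlier edges of $K$ exactly in $b$. (Here $b,c$ are names for the ends of the current edge.) Then $y_iy_jb$ is old; $y_iy_jc$ is new, since no earlier edge of $G_{ij}$ contains $c$. The edge $bc$ is non-root, so $G_{ij}$ contributes it to both $F_i$ and $F_j$, and $y_ibc$, $y_jbc$ are new by Step 2 applied to $i$ and to $j$. Again there is exactly one old triple, and by induction along $K$ it lies in the component of the root's triangle. This proves the last statement of the lemma.

**Step 4: what is covered.** A triple $y_iab$ is covered by a $\mathcal D_i$-block if $ab\notin F_i$, and by some $y_iy_jab$ or $y_iy_kab$ if $ab\in F_i$. A triple $y_iy_jx$ is covered because $x$ is not isolated in $G_{ij}$. The triple $Y$ lies in no block. So Lemma 2 applies with $b=0$, $u=1$. $\square$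

To use the glue $Y\cup\{p\}$ we must control where $y_1y_2p$, $y_2y_3p$, $y_1y_3p$ go. That is the content of the next lemma, whose proof occupies Sections 7 and 8.

**Lemma 7.** Let $n\ge6$ be even, $\mathcal F$ acyclic on $X$, $|X|=n$, and $p,q,r,s\in X$ distinct. There is an admissible system such that, in the family of Lemma 6, the triples $y_1y_2p,\ y_2y_3p,\ y_1y_3p$ lie in the components of three triples which are, in some order, $pqr,pqs,prs$. If $n\equiv0,2\pmod6$, one can achieve
$$y_1y_2p\sim pqr,\qquad y_2y_3p\sim pqs,\qquad y_1y_3p\sim prs,\qquad y_2ps\sim pqs .$$

## 7. Lemma 7 for $n\equiv0,2\pmod 6$: three perfect matchings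

**Step 1: the matchings.** We want the system of the example after Definition 4, with room for prescribed triangles. We choose pairwise disjoint perfect matchings $M_1,M_2,M_3$ of $X$ with
$$pq\in M_1,\quad ps\in M_2,\quad pr\in M_3,\qquad rs\notin M_1,\quad qr\notin M_2,\quad qs\notin M_3. \tag{4}$$

For $n=6$, $X=\{p,q,r,s,t,u\}$, take $M_1=\{pq,rt,su\}$, $M_2=\{ps,qt,ru\}$, $M_3=\{pr,qu,st\}$. The nine edges are distinct, and (4) holds by inspection.

For $n\ge8$, identify $X$ with $\mathbb Z_{n-1}\cup\{\infty\}$ and put $\Phi_j=\{\infty j\}\cup\{xy: x\ne y,\ x+y=2j\}$. As $n-1$ is odd, $2$ is invertible modulo $n-1$; hence each $\Phi_j$ is a perfect matching ($x\ne j$ is matched to $2j-x\ne x$), and different $\Phi_j$ are disjoint, because $x+y$ determines $j$. Choose the identification so that $p=\infty$, $q=0$, $s=1$, $r=3$, and let $M_1=\Phi_0$, $M_2=\Phi_1$, $M_3=\Phi_3$. The memberships in (4) are clear, and the three exclusions say $3+1\ne0$, $0+3\ne2$, $0+1\ne6$ in $\mathbb Z_{n-1}$. They hold since $n-1\ge7$.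

**Step 2: decompositions with a prescribed triangle.** Since $n+1\equiv1,3\pmod6$, an $STS(n+1)$ exists. Delete one point and the triples on it: these triples leave a perfect matching $M$ of the remaining $n$ points, and the other triples form a triangle decomposition of $K_n-M$. The automorphism group of $M$ permutes the edges of $M$ arbitrarily and flips each of them independently, so it is transitive on the triples containing no edge of $M$ (one end from each of three different edges). Every triangle in the decomposition is of this kind. So *for any perfect matching $M$ of $X$ and any triple containing no edge of $M$, there is a triangle decomposition of $K_X-M$ containing that triple.*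

**Step 3: the system.** Put $G_{12}=M_1$, $G_{23}=M_2$, $G_{13}=M_3$, all edges being roots, colored $1,2,3$ respectively. Then $F_i=M_i$ and (a), (b) hold. For (c) choose, by Step 2,
$$\mathcal D_2\ni pqr,\qquad \mathcal D_3\ni pqs,\qquad \mathcal D_1\ni prs .$$
This is allowed. The triple $pqr$ contains no edge of $M_2$: $pq\in M_1$, $pr\in M_3$, and $qr\notin M_2$. The triple $pqs$ contains no edge of $M_3$: $pq\in M_1$, $ps\in M_2$, $qs\notin M_3$. The triple $prs$ contains no edge of $M_1$: $pr\in M_3$, $ps\in M_2$, $rs\notin M_1$.

**Step 4: reading off the components.** Apply the last part of Lemma 6. The root $pq\in G_{12}$ has color $1$ and its triangle in $\mathcal D_2$ is $pqr$, so $y_1y_2p\sim pqr$. The root $ps\in G_{23}$ has color $2$ and its triangle in $\mathcal D_3$ is $pqs$, so $y_2y_3p\sim pqs$ and $y_2ps\sim pqs$. The root $pr\in G_{13}$ has color $3$ and its triangle in $\mathcal D_1$ is $prs$, so $y_1y_3p\sim prs$. This proves Lemma 7 for $n\equiv0,2\pmod 6$.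

**An example: from 6 to 9 points.** Start from $\mathcal F_6$, with $C_1$ the triples having at least two points in $\{1,2,3\}$ and $C_2$ the others. Take $p=1,q=4,r=2,s=5,t=3,u=6$, so $pqr=124\in C_1$ and $pqs=145\in C_2$; and $y_1,y_2,y_3=7,8,9$. Then $M_1=\{14,23,56\}$, $M_2=\{15,34,26\}$, $M_3=\{12,46,35\}$, and one may take
$$\mathcal D_1=\{125,136,246,345\},\quad \mathcal D_2=\{124,136,235,456\},\quad \mathcal D_3=\{145,136,234,256\}.$$
The added blocks are
$$\begin{aligned}&1257,1367,2467,3457;\quad 1248,1368,2358,4568;\quad 1459,1369,2349,2569;\\ &1478,2378,5678;\quad 1589,3489,2689;\quad 1279,4679,3579 .\end{aligned}$$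
There are $21$ of them, so together with $\mathcal F_6$ we have $27$ blocks and $\kappa=84-81=3$. The 4-set $1789$ touches all three components: $789$ is isolated, $178\sim148\sim124\in C_1$ through the blocks $1478,1248$, and $189\sim159\sim145\in C_2$ through $1589,1459$. Adding it gives a connected covering with $28=\lceil 83/3\rceil$ blocks. The 27-block family is strongly good: with $(a,b,c,d,e)=(7,1,8,5,9)$ we have $abc=178\in C_1$, $bcd=158\in C_2$ (block $1589$), and $ace=789$.

## 8. Lemma 7 for $n\equiv4\pmod6$: a 4-cycle with pendant edges

Let $n=6k+4$ with $k\ge 1$. Perfect matchings no longer work: $K_n$ minus a perfect matching has $n(n-2)/2=(3k+2)(6k+2)\equiv1\pmod3$ edges, so it has no triangle decomposition. In general, $K_X-F_i$ must have even degrees, so $F_i$ has all degrees odd; and $\binom n2=(3k+2)(6k+3)$ is divisible by 3, so $3$ must divide $|F_i|$. We use the following graph.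

**Definition 5.** For even $n\ge10$ let $\Gamma_n$ be the graph on $n$ vertices consisting of a 4-cycle $c_1c_2c_3c_4$, pendant edges $c_jd_j$ ($j=1,\dots,4$), and $(n-8)/2$ further disjoint edges on the remaining $n-8$ vertices, called the *outside* vertices.

All its degrees are $1$ or $3$, and it has $n/2+4=3k+6$ edges when $n=6k+4$.

**Step 1: a design with one block of size 5.** It will produce the decompositions of $K_n-\Gamma_n$.

**Lemma 8** (Lindner–Rodger, *Design Theory*, "$6n+5$ construction")**.** For every $k\ge1$ there is a set of $6k+5$ points with a collection of blocks, one of size 5 and all others of size 3, such that each pair of points lies in exactly one block. (In this lemma and the next, "block" has this meaning.)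

*Proof.* Let $Q=\{1,\dots,2k+1\}$ and $i\circ j=(k+1)(i+j)\bmod(2k+1)$, with values in $Q$. Since $2(k+1)\equiv1$, the factor $k+1$ is invertible modulo $2k+1$. So for fixed $i$ the map $j\mapsto i\circ j$ is a bijection; the operation is commutative, and $i\circ i=i$. Let $\alpha$ be the permutation of $Q$ fixing $1$ with $2\to3\to\dots\to2k+1\to2$, written on the right. The points are $\infty_1,\infty_2$ and $Q\times\{1,2,3\}$, in number $2+3(2k+1)=6k+5$. The blocks are:

* $\{\infty_1,\infty_2,(1,1),(1,2),(1,3)\}$;
* for $1\le i\le k$ and $x=2i$: $\{\infty_1,(x,1),(x,2)\}$, $\{\infty_1,(x,3),(x\alpha,1)\}$, $\{\infty_1,(x\alpha,2),(x\alpha,3)\}$, $\{\infty_2,(x,2),(x,3)\}$, $\{\infty_2,(x\alpha,1),(x\alpha,2)\}$, $\{\infty_2,(x,1),(x\alpha^{-1},3)\}$;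
* for $i<j$ in $Q$: $\{(i,1),(j,1),(i\circ j,2)\}$, $\{(i,2),(j,2),(i\circ j,3)\}$, $\{(i,3),(j,3),((i\circ j)\alpha,1)\}$.

*Third type.* It covers each pair inside a level exactly once. For fixed $a$, as $j$ runs over $Q\setminus\{a\}$, $a\circ j$ runs once over $Q\setminus\{a\}$. So it also covers, once each, the pairs $(a,1)(b,2)$ and $(a,2)(b,3)$ with $a\ne b$, and the pairs $(a,3)(b,1)$ with $b\ne a\alpha$, and nothing else.

*Remaining pairs between levels.* These are $(a,1)(a,2)$, $(a,2)(a,3)$, $(a,3)(a\alpha,1)$. For $a=1$ they lie in the 5-block. As $x$ runs over the even numbers $2,4,\dots,2k$, both $x\alpha$ and $x\alpha^{-1}$ run over the odd numbers $3,5,\dots,2k+1$. The pair $(a,1)(a,2)$ is covered with $\infty_1$ for even $a$ and with $\infty_2$ for odd $a\ge3$. The pair $(a,2)(a,3)$ is covered with $\infty_2$ for even $a$ and with $\infty_1$ for odd $a\ge3$. The pair $(a,3)(a\alpha,1)$ is covered with $\infty_1$ for even $a$; for odd $a\ge3$, write $a=x\alpha^{-1}$, and it is $(x\alpha^{-1},3)(x,1)$, covered with $\infty_2$. Each is covered exactly once.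

*Pairs with $\infty_1,\infty_2$.* The pair $\infty_1\infty_2$ and the pairs with $(1,\ell)$ lie in the 5-block only. In the second type, $\infty_1$ meets level 1 in the points with first coordinates $x,x\alpha$, level 2 in $x,x\alpha$, level 3 in $x,x\alpha$; and $\infty_2$ meets level 1 in $x\alpha,x$, level 2 in $x,x\alpha$, level 3 in $x,x\alpha^{-1}$. In each case these run once over $Q\setminus\{1\}$. $\square$

**Step 2: decompositions of $K_n-\Gamma_n$ with a prescribed triangle.**

**Lemma 9.** Let $n\equiv4\pmod6$, $n\ge10$, and let $w$ be any outside vertex of $\Gamma_n$. Then $K_n-\Gamma_n$ has a triangle decomposition containing $\{d_1,d_2,w\}$, and it has one containing $\{d_1,d_3,w\}$.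

*Proof.* Take the design of Lemma 8 with $n+1=6k+5\ge11$ points, point set $P$, and let $B$ be its 5-block. Pick $\infty\in P\setminus B$. All blocks through $\infty$ are triples. For $e\in B$ let $\{\infty,e,u_e\}$ be the triple on $\infty e$. Then $u_e\notin B$, since otherwise the pair $eu_e$ would lie in two blocks. The $u_e$ are distinct, since $u_e=u_{e'}$ with $e\neq e'$ would put the pair $\infty u_e$ in two triples.

Take $e\ne e'$ in $B$ and let $\{u_e,u_{e'},w'\}$ be the triple on $u_eu_{e'}$. (The block on this pair is not $B$.) We claim $w'\notin\{\infty,e,e',u_e,u_{e'}\}$. If $w'$ were $\infty$ or $e$, this triple would be the one through $\infty u_e$ or $eu_e$, which is $\{\infty,e,u_e\}$; but $u_{e'}$ is neither $\infty$ nor $e$ (it is not in $B$) nor $u_e$. The case $w'=e'$ is symmetric, and the rest is clear.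

Now choose a point $e_0\in B\setminus\{e,e'\}$. If $w'=f$ or $w'=u_f$ for some $f\in B$, then this $f$ is unique and $f\ne e,e'$ by the claim; put $e_0=f$. Otherwise let $e_0$ be arbitrary. Name $B\setminus\{e_0\}=\{c_1,c_2,c_3,c_4\}$ with $c_1=e$, and $e'=c_2$ (for the first assertion) or $e'=c_3$ (for the second).

Replace $B$ by the two triples $e_0c_1c_3$ and $e_0c_2c_4$. Of the ten pairs in $B$, exactly $c_1c_2,c_2c_3,c_3c_4,c_4c_1$ become uncovered: a 4-cycle. Next delete $\infty$ and all triples through it. This uncovers a perfect matching of $P\setminus\{\infty\}$, containing the edges $c_ju_{c_j}$. The remaining triples form a triangle decomposition of $K_n$ minus a copy of $\Gamma_n$ with this 4-cycle and with $d_j=u_{c_j}$; the outside edges are the other $(n-8)/2$ matching edges. The triple $\{u_e,u_{e'},w'\}$ does not contain $\infty$, so it remains; it is $\{d_1,d_2,w'\}$ or $\{d_1,d_3,w'\}$. Finally $w'$ is outside: if it is in $B$ or is some $u_f$, then it is $e_0$ or $u_{e_0}$, hence none of the $c_j,u_{c_j}$.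

To pass from $w'$ to the given $w$: the automorphism group of $\Gamma_n$ contains the permutations of the outside vertices that preserve the outside edges and fix the rest, and these are transitive on outside vertices. $\square$

Since the symmetries of the 4-cycle (carrying the pendant vertices along) are transitive on pairs of adjacent cycle vertices and on pairs of opposite ones, Lemma 9 holds with $d_1,d_2$ replaced by the pendant vertices of any two adjacent cycle vertices, and $d_1,d_3$ by those of any two opposite ones.

**Step 3: the forests.** We need three forests whose sets $F_i$ are all copies of $\Gamma_n$. Name the points of $X$ as $h_1,\dots,h_4$, $l_1,\dots,l_4$, $t,t'$ and a set $R$ with $|R|=n-10\equiv0\pmod6$. Let $M_1,M_2,M_3$ be pairwise disjoint perfect matchings of $R$: empty if $R=\emptyset$, and otherwise $|R|\ge6$ and they exist by the construction $\Phi_j$ of Section 7 with $|R|$ in place of $n$. The components of the forests, with root edges and colors in parentheses, are as follows.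

* $G_{12}$: the path $h_2h_1l_1l_3h_3h_4$ with root $l_1l_3$ (color 2); the edges $l_2l_4$ (2), $tt'$ (1), and the edges of $M_1$ (1).
* $G_{13}$: the path $t\,l_2h_2h_3$ with root $tl_2$ (3); the path $t'l_4h_4h_1$ with root $t'l_4$ (3); the edges $l_1l_3$ (3) and the edges of $M_3$ (3).
* $G_{23}$: the edges $h_1h_3,\ tl_1,\ t'l_3$ (2); $h_2l_4,\ h_4l_2$ (3); the edges of $M_2$ (2).

Each is a forest meeting every point of $X$. Collecting non-root edges and roots of the right color,
$$\begin{aligned}F_1&=\{h_1h_2,h_1l_1,h_3l_3,h_3h_4,tt'\}\cup M_1\ \ (\text{from }G_{12})\ \cup\ \{h_2l_2,h_2h_3,h_4l_4,h_1h_4\}\ \ (\text{from }G_{13}),\\ F_2&=\{h_1h_2,h_1l_1,h_3l_3,h_3h_4,l_1l_3,l_2l_4\}\ \ (\text{from }G_{12})\ \cup\ \{h_1h_3,tl_1,t'l_3\}\cup M_2\ \ (\text{from }G_{23}),\\ F_3&=\{h_2l_2,h_2h_3,h_4l_4,h_1h_4,tl_2,t'l_4,l_1l_3\}\cup M_3\ \ (\text{from }G_{13})\ \cup\ \{h_2l_4,h_4l_2\}\ \ (\text{from }G_{23}).\end{aligned}$$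

*Condition (a):* in each line the two contributed sets are disjoint, as one sees by comparing them.

*Condition (b):* for $G_{12}$, the roots $l_1l_3,l_2l_4$ of color 2 are not in $F_1$ (no edge of $F_1$ joins two $l$'s), and the roots $tt'$ and $M_1$ of color 1 are not in $F_2$. For $G_{13}$, the roots $tl_2,t'l_4,l_1l_3$ and $M_3$ of color 3 are not in $F_1$. For $G_{23}$, the roots $h_1h_3,tl_1,t'l_3$ and $M_2$ of color 2 are not in $F_3$, and the roots $h_2l_4,h_4l_2$ of color 3 are not in $F_2$.

*Shape of the $F_i$:* each is a copy of $\Gamma_n$.

| | 4-cycle | pendant vertices, in the same order | outside edges |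
|---|---|---|---|
| $F_1$ | $h_1h_2h_3h_4$ | $l_1,\ l_2,\ l_3,\ l_4$ | $tt'$, $M_1$ |
| $F_2$ | $h_1l_1l_3h_3$ | $h_2,\ t,\ t',\ h_4$ | $l_2l_4$, $M_2$ |
| $F_3$ | $h_2l_2h_4l_4$ | $h_3,\ t,\ h_1,\ t'$ | $l_1l_3$, $M_3$ |

For instance, in $F_3$ the cycle edges are $h_2l_2,\ l_2h_4,\ h_4l_4,\ l_4h_2$ and the pendant edges $h_2h_3,\ l_2t,\ h_4h_1,\ l_4t'$.

**Step 4: the decompositions and the components.** By Lemma 9 choose triangle decompositions of the $K_X-F_i$ with
$$\mathcal D_2\ni tt'l_2,\qquad \mathcal D_1\ni tl_1l_2,\qquad \mathcal D_3\ni tt'l_1 .$$
Indeed, in $F_2$ the points $t,t'$ are pendant at the adjacent vertices $l_1,l_3$ and $l_2$ is outside. In $F_1$ the points $l_1,l_2$ are pendant at the adjacent vertices $h_1,h_2$ and $t$ is outside. In $F_3$ the points $t,t'$ are pendant at the opposite vertices $l_2,l_4$ and $l_1$ is outside. So (c) holds and the system is admissible.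

By Lemma 6: the root $tt'\in G_{12}$ has color 1 and its triangle in $\mathcal D_2$ is $tt'l_2$; the root $tl_2\in G_{13}$ has color 3 and its triangle in $\mathcal D_1$ is $tl_1l_2$; the root $tl_1\in G_{23}$ has color 2 and its triangle in $\mathcal D_3$ is $tt'l_1$. Hence
$$y_1y_2t\sim tt'l_2,\qquad y_1y_3t\sim tl_1l_2,\qquad y_2y_3t\sim tt'l_1 .$$
The names were ours to give, so let $t=p$, $t'=q$, $l_1=r$, $l_2=s$. The three triples on the right are $pqs,prs,pqr$. This completes the proof of Lemma 7. $\square$

## 9. The step $n\to n+3$

**Lemma 10 (three new points).** Let $n\ge6$ be even. If $n$ is good, so is $n+3$. If moreover $n\equiv0\pmod6$ and $\kappa(n)=2$, then $n+3$ is strongly good.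

*Proof.* Let $\mathcal F$ be good on $X$, $|X|=n$.

If $\kappa=1$, take any admissible system (Lemma 7 provides one). Lemma 6 gives an acyclic family with two components, which is good.

If $\kappa=2$, pick $pqr\in C_1$ and $pqs\in C_2$, two triples sharing a pair in different components. With the system of Lemma 7 we get three components $C_1,C_2,\{Y\}$. The 4-set $Y\cup\{p\}$ contains $Y$, and among $y_1y_2p,y_2y_3p,y_1y_3p$ one in the component of $pqr$ and one in that of $pqs$. So it touches all three components, and the family is good. If $n\equiv0\pmod6$, then moreover $y_1y_2p\sim pqr\in C_1$ and $y_2ps\sim pqs\in C_2$. With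
$$a=y_1,\quad b=p,\quad c=y_2,\quad d=s,\quad e=y_3$$
we have $abc=y_1y_2p\in C_1$, $bcd=y_2ps\in C_2$ and $ace=Y$, the third component. So the family is strongly good.

If $\kappa=3$, some 4-set touches all three components, so three of its triples lie in three different components. These three triples have a common point $p$ (the fourth triple is the one omitting $p$), so with the 4-set written $pqrs$ they are $pqr,pqs,prs$. By Lemmas 6 and 7 we get four components, and the four triples of $Y\cup\{p\}$ lie in all four of them: $Y$ by itself, the other three with $pqr,pqs,prs$ in some order. Adding this block gives an acyclic family with $\kappa=1$. $\square$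

## 10. The induction modulo 18 and the proof of Theorem 1

**Proposition 11.** Every $n\ge4$ with $n\notin\{5,7,8,11\}$ is good, and $n$ is strongly good if $n\equiv9,10\pmod{18}$.

*Proof.* Induction on $n$. For $n=4$ a single block is good with $\kappa=1$. For the rest we go through the residues modulo 6; the values of $\kappa$ come from (3).

* $n\equiv0\pmod6$. Here $n-2\equiv4\pmod6$, $n-2\ge4$, is good. If $n-2\equiv4\pmod{18}$, then $\kappa(n-2)=1$: Lemma 5(1). If $n-2\equiv16\pmod{18}$, then $n-2\equiv7\pmod9$ and $\kappa(n-2)=2$: Lemma 5(2). If $n-2\equiv10\pmod{18}$, then $n-2$ is strongly good by induction: Lemma 5(3).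
* $n\equiv3\pmod6$, $n\ge9$. Lemma 10 from $n-3\equiv0\pmod6$, $n-3\ge6$. If $n\equiv9\pmod{18}$, then $n-3\equiv6\pmod{18}$ has $\kappa=2$, so $n$ is strongly good.
* $n\equiv4\pmod6$, $n\ge10$. Lemma 3 from $n-1\equiv3\pmod6$, $n-1\ge9$. If $n\equiv10\pmod{18}$, then $n-1\equiv9\pmod{18}$ is strongly good, and $n$ inherits this.
* $n\equiv1\pmod6$, $n\ge13$. Lemma 10 from $n-3\equiv4\pmod6$, $n-3\ge10$.
* $n\equiv2\pmod6$, $n\ge14$. Lemma 3 from $n-1\equiv1\pmod6$, $n-1\ge13$.
* $n\equiv5\pmod6$, $n\ge17$. Lemma 10 from $n-3\equiv2\pmod6$, $n-3\ge14$.

In every case the smaller number is at least 4 and is not in $\{5,7,8,11\}$. $\square$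

The chain begins $4\to6\to9\to10$, and from $10$ one goes to $12$ and to $13\to14\to17$.

*Proof of Theorem 1.* For $n\ge4$, $n\notin\{5,7,8,11\}$, combine Proposition 11 with Lemma 1. For $n=7,8,11$ the equality is part of the known range $6\le n\le12$ quoted in Section 1. So the conjecture is true. $\square$

## 11. Maximum acyclic families, trees, and all possible sizes

*Proof of Theorem 2.* For the upper bound: an acyclic family has at least one component, so by (1) $\binom n3-3|\mathcal F|\ge1$, that is, $|\mathcal F|\le\lfloor(\binom n3-1)/3\rfloor$. For the lower bound: a good family has $|\mathcal F|=(\binom n3-\kappa)/3$ with $\kappa\in\{1,2,3\}$. Then $\binom n3-1=3|\mathcal F|+(\kappa-1)$ with $0\le\kappa-1\le2$, so $|\mathcal F|=\lfloor(\binom n3-1)/3\rfloor$. Good families exist for all $n\ge4$, $n\notin\{5,7,8,11\}$, by Proposition 11, and the proof of Lemma 1 turns them into minimum connected coverings by adding at most one block.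

Now let $n\equiv3,4,5\pmod9$, $n\ge4$, $n\ne5$. Then $\binom n3\equiv1\pmod3$, so $\mathrm{CC}(n,3)=(\binom n3-1)/3$ by Theorem 1. A connected $I(\mathcal F)$ with $s$ blocks has cycle rank (edges minus vertices plus one)
$$4s-\left(s+\binom n3\right)+1=3s+1-\binom n3 .$$
This is $0$ exactly when $s=(\binom n3-1)/3$. So a connected covering is minimum if and only if its incidence graph is a tree; and a family whose incidence graph is a tree is a connected covering by Section 1. $\square$

The exclusion of $n=5$ in the first part is necessary: by Section 2 the maximum there is $2$, not $3$. No claim is made here about acyclic families for $n=7,8,11$.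

*Proof of Theorem 3.* Let $n=5$, with the notation of Section 2. Any two blocks $\bar x,\bar y$ share the triple $\overline{xy}$, so every covering is connected. A family $\{\bar x: x\in S\}$ covers the triple $\overline{xy}$ if and only if $S\cap\{x,y\}\ne\emptyset$. So coverings correspond to vertex covers $S$ of the complete graph $K_5$. A vertex cover omits at most one vertex, so the minimum is $4$.

For the sizes, start from a connected covering with $\mathrm{CC}(n,3)$ blocks. (Connected coverings exist: the family of all 4-sets is one, since one passes between any two 4-sets by exchanging one point at a time.) Adding any further 4-set keeps every triple covered and keeps the covering connected, since each triple of the added set already lies in an existing block, to which the added set is then adjacent. Adding 4-sets one at a time until all $\binom n4$ are present gives every size from $\mathrm{CC}(n,3)$ to $\binom n4$. No smaller size occurs, by the definition of $\mathrm{CC}(n,3)$, and no larger one, since there are only $\binom n4$ different 4-sets. $\square$
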